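# Wild Hochschild classes of the algebra of smooth functions

## Multivector fields, Hochschild cochains, and the HKR map

Throughout, $M$ is a smooth manifold of positive dimension, Hausdorff and second countable, and $A=\mathcal C^\infty(M)$ is the commutative algebra of smooth real functions on $M$. We work in ZFC and write $\mathfrak c=2^{\aleph_0}$.

**Definition 1 (multivector fields).** $\mathcal V^\bullet(M)=\bigoplus_{k\ge0}\Gamma(\Lambda^kTM)$, with $\Gamma(\Lambda^kTM)$ in degree $k$, regarded as a complex with zero differential.

For $M=\mathbb R^2$ this is $A$ in degree $0$, the fields $a\,\partial_x+b\,\partial_y$ in degree $1$, the bivector fields $a\,\partial_x\wedge\partial_y$ in degree $2$, and $0$ above. For $M=\mathbb R$ there is nothing in degree $2$ or higher.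

**Definition 2 (Hochschild cochains).** Let $N$ be an $A$-module, viewed as a symmetric bimodule ($an=na$). Put $\mathsf{Hoch}^m(A,N)=\mathrm{Hom}_{\mathbb R}(A^{\otimes m},N)$, the space of all $\mathbb R$-multilinear maps $A^m\to N$; the tensor products are algebraic and no continuity is assumed. The differential takes $\varphi\in \mathsf{Hoch}^m(A,N)$ to
$$(\delta\varphi)(a_0,\dots,a_m)=a_0\varphi(a_1,\dots,a_m)+\sum_{i=1}^{m}(-1)^i\varphi(a_0,\dots,a_{i-1}a_i,\dots,a_m)+(-1)^{m+1}\varphi(a_0,\dots,a_{m-1})a_m .\tag{1}$$
One has $\delta^2=0$. Write $\mathsf{Hoch}^\bullet(A)=\mathsf{Hoch}^\bullet(A,A)$, and $\mathsf{HHoch}^\bullet(A)$ for its cohomology.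

In low degrees, for $n\in N=\mathsf{Hoch}^0(A,N)$ we get $(\delta n)(a)=an-na=0$. For a $1$-cochain,
$$(\delta\psi)(a,b)=a\psi(b)-\psi(ab)+\psi(a)b ,$$
so a $1$-cocycle is a derivation. For a $2$-cochain,
$$(\delta\varphi)(a,b,c)=a\varphi(b,c)-\varphi(ab,c)+\varphi(a,bc)-\varphi(a,b)c.$$
As an example, take $M=\mathbb R$ and $\psi(f)=f''$. Then $(\delta\psi)(f,g)=fg''-(fg)''+f''g=-2f'g'$. So the $2$-cocycle $(f,g)\mapsto f'g'$ is a coboundary.

**Definition 3 (multiderivations).** A multiderivation is an $\mathbb R$-multilinear map $A^m\to N$ that is a derivation in each argument. It is alternating if a permutation $\sigma$ of the arguments multiplies it by $\mathrm{sgn}(\sigma)$.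

The map $(f,g)\mapsto f'g'$ on $\mathcal C^\infty(\mathbb R)$ is a multiderivation and is not alternating. The map $(f,g)\mapsto f_xg_y-f_yg_x$ on $\mathcal C^\infty(\mathbb R^2)$ is an alternating one.

**Definition 4 (alternation).** For $\psi\in\mathsf{Hoch}^m(A,N)$,
$$(\mathrm{Alt}\,\psi)(a_1,\dots,a_m)=\frac1{m!}\sum_{\sigma\in S_m}\mathrm{sgn}(\sigma)\,\psi(a_{\sigma(1)},\dots,a_{\sigma(m)}).$$

If $\psi$ is alternating, then $\mathrm{Alt}\,\psi=\psi$. For $\psi(f,g)=f'g'$ we get $\mathrm{Alt}\,\psi=0$; for $\psi(f,g)=f_xg_y$ we get $\frac12(f_xg_y-f_yg_x)$.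

**Definition 5 (the HKR map).** $\mathrm{HKR}:\mathcal V^\bullet(M)\to\mathsf{Hoch}^\bullet(A)$ is the $A$-linear extension of
$$\mathrm{HKR}(X_1\wedge\cdots\wedge X_k)(f_1,\dots,f_k)=\frac{1}{k!}\sum_{\sigma\in S_k}\mathrm{sgn}(\sigma)\,X_{\sigma(1)}(f_1)\cdots X_{\sigma(k)}(f_k).\tag{2}$$

Equivalently, $\mathrm{HKR}(P)(f_1,\dots,f_k)$ is $\frac1{k!}$ times the determinant pairing of $P$ with $df_1\wedge\dots\wedge df_k$. On $\mathbb R^2$, $\mathrm{HKR}(\partial_x\wedge\partial_y)(f,g)=\frac12(f_xg_y-f_yg_x)$. In degree $0$, HKR is the identity of $A$. The maps $\mathrm{HKR}(P)$ are alternating multiderivations. Multiderivations are Hochschild cocycles (Lemma 1(c) below), so HKR is a map of complexes $(\mathcal V^\bullet(M),0)\to(\mathsf{Hoch}^\bullet(A),\delta)$.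

**Definition 6 (topological cochains).** $\mathsf{Hoch}^\bullet_{\mathsf{top}}(A)\subset\mathsf{Hoch}^\bullet(A)$ is the subcomplex of multilinear maps that are continuous for the Fréchet topology of $A$ (uniform convergence of all derivatives on compact sets).

The inclusion is strict already in degree $1$. Take linearly independent $f_1,f_2,\dots\in A$, rescaled so that $f_j\to0$. Extend $f_j\mapsto1$ to an $\mathbb R$-linear functional $\ell:A\to\mathbb R\subset A$; it is a discontinuous cochain.

A map of complexes is a quasi-isomorphism if it induces isomorphisms on cohomology. For example, $0\to(\mathbb R\xrightarrow{\ 1\ }\mathbb R)$ is one. Two complexes are quasi-isomorphic by a zigzag if they are joined by a finite chain of quasi-isomorphisms pointing in either direction; they then have isomorphic cohomology.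

## Does HKR compute the algebraic Hochschild cohomology?

The paper of Alberto S. Cattaneo, Domenico Fiorenza and Riccardo Longoni, "On the Hochschild-Kostant-Rosenberg map for graded manifolds" (arXiv:math/0503380, 2005), quotes the result that $\mathcal V^\bullet(M)$ is quasi-isomorphic to $\mathsf{Hoch}^\bullet_{\mathsf{top}}(\mathcal C^\infty(M))$. About the full complex, with no continuity, it states: "when only ordinary smooth manifolds are considered, it is not known whether the space of multivector fields is quasi-isomorphic to the Hochschild cohomology." It records this as an open question.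

So we ask: for every $M$ of positive dimension, is HKR a quasi-isomorphism onto the full algebraic complex? Equivalently, is $\Gamma(\Lambda^kTM)\to\mathsf{HHoch}^k(A)$ an isomorphism for all $k$? The answer is no, and it is no for every such $M$.

**Theorem.** Let $\dim M\ge1$.

1. For every $k\ge0$, HKR induces an injection $\Gamma(\Lambda^kTM)\to\mathsf{HHoch}^k(A)$, and $\mathsf{HHoch}^k(A)=\mathrm{HKR}(\Gamma(\Lambda^kTM))\oplus\ker(\mathrm{Alt})$.
2. It is an isomorphism for $k=0,1$.
3. For every $k\ge2$ it is not surjective. Its cokernel has real dimension exactly $2^{\mathfrak c}$.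

Moreover, for $k\ge2$, $\dim_{\mathbb R}\Gamma(\Lambda^kTM)\le\mathfrak c<2^{\mathfrak c}=\dim_{\mathbb R}\mathsf{HHoch}^k(A)$. So the graded vector spaces are not isomorphic by any map, and the two complexes are not quasi-isomorphic even by a zigzag.

## Degrees 0, 1 and 2 by hand

In degree $0$ the differential vanishes, so $\mathsf{HHoch}^0(A)=A$ and HKR is the identity. In degree $1$ there are no nonzero coboundaries, so $\mathsf{HHoch}^1(A)=\mathrm{Der}(A)$. Every derivation of $A$ is a vector field, with no continuity hypothesis; Lemma 2 will give this from Hadamard's lemma.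

In degree $2$, let $\varphi$ be a cocycle. Take the three orderings of $(a,b,c)$ in which $a$ precedes $b$, with their signs:
$$\begin{aligned}
\delta\varphi(a,b,c)&=a\varphi(b,c)-\varphi(ab,c)+\varphi(a,bc)-\varphi(a,b)c,\\
-\delta\varphi(a,c,b)&=-a\varphi(c,b)+\varphi(ac,b)-\varphi(a,cb)+\varphi(a,c)b,\\
\delta\varphi(c,a,b)&=c\varphi(a,b)-\varphi(ca,b)+\varphi(c,ab)-\varphi(c,a)b.
\end{aligned}$$
Add. The terms with $bc$ and $ac$ cancel, and so do those with $\varphi(a,b)$. With $\varphi^-(a,b)=\varphi(a,b)-\varphi(b,a)$ what remains is
$$0=a\,\varphi^-(b,c)-\varphi^-(ab,c)+b\,\varphi^-(a,c).$$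
So the antisymmetric part of a $2$-cocycle is a biderivation, automatically. It will turn out to be a bivector field. The only possible trouble in degree $2$ lies in the symmetric cocycles: is each of them a coboundary?

## Polynomials in one variable, and the Hadamard quotient of $e^x$

Take the smallest case, $M=\mathbb R$ and $k=2$. Since $\Lambda^2T\mathbb R=0$, surjectivity of HKR would mean that every $2$-cocycle is a coboundary. Let us try to prove this, first for the algebra $\mathbb R[x]$ in place of $\mathcal C^\infty(\mathbb R)$.

Let $\varphi$ be a $2$-cocycle on $\mathbb R[x]$. For a polynomial $f$, the Hadamard quotient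
$$q_f(x,y)=\frac{f(x)-f(y)}{x-y}$$
is a polynomial in two variables, hence an element of $\mathbb R[x]\otimes\mathbb R[x]$. Define
$$\Phi(a\otimes b)=a\,\varphi(x,b),\qquad \psi(f)=-\Phi(q_f).$$
We compute $\delta\psi$. First, $q_{fg}=(f\otimes1)\,q_g+q_f\,(1\otimes g)$, so with $q_f=\sum_ja_j\otimes b_j$,
$$\psi(fg)=f\psi(g)-\sum_ja_j\,\varphi(x,b_jg).$$
The cocycle identity on $(x,b_j,g)$ gives $\varphi(x,b_jg)=\varphi(x,b_j)g+\varphi(xb_j,g)-x\varphi(b_j,g)$. Hence
$$\sum_ja_j\varphi(x,b_jg)=g\,\Phi(q_f)-\sum_j\big(xa_j\,\varphi(b_j,g)-a_j\,\varphi(xb_j,g)\big).$$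
The last sum is the value of $a\otimes b\mapsto a\varphi(b,g)$ on $(x\otimes1-1\otimes x)q_f=f\otimes1-1\otimes f$, that is, $f\varphi(1,g)-\varphi(f,g)$. Therefore
$$\psi(fg)=f\psi(g)+g\psi(f)+f\varphi(1,g)-\varphi(f,g),\qquad\text{i.e.}\qquad \delta\psi(f,g)=\varphi(f,g)-f\varphi(1,g).$$
The cocycle identity on $(1,1,g)$ reads $\varphi(1,g)=\varphi(1,1)g$. So $f\varphi(1,g)=c\,fg$ with $c=\varphi(1,1)$, and this is $\delta$ of $f\mapsto cf$. Hence $\varphi$ is a coboundary.

Now replace $\mathbb R[x]$ by $A=\mathcal C^\infty(\mathbb R)$. The computation is the same except at one point: $\Phi$ is defined on the algebraic tensor product $A\otimes A$, and $q_f$ is only a smooth function of two variables. It need not lie in $A\otimes A$. Take $f=e^x$. If $q_f=\sum_{j=1}^ra_j(x)b_j(y)$, then all functions $x\mapsto q_f(x,y)$ lie in the span of $a_1,\dots,a_r$. So for distinct $y_0,\dots,y_r$ there are $c_i$, not all zero, with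
$$\sum_ic_i\frac{e^x-e^{y_i}}{x-y_i}=0,\qquad\text{i.e.}\qquad e^x\sum_i\frac{c_i}{x-y_i}=\sum_i\frac{c_ie^{y_i}}{x-y_i}\quad(x\ne y_i).$$
The rational function $\sum_i c_i/(x-y_i)$ is not zero, because it has a pole. So $e^x$ would be a rational function, which is impossible since it grows faster than every power of $x$.

If $\varphi$ is continuous, then $\Phi$ extends to the completed tensor product $\mathcal C^\infty(\mathbb R^2)$ and $\Phi(q_f)$ makes sense. For a discontinuous $\varphi$, nothing ties the behavior at $e^x$ to the behavior at $x$. The exotic classes below come exactly from there: they are built from derivations that kill $x$ and do not kill $e^x$.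

## Alternation turns cocycles into multivector fields

**Step 1.** This step collects the algebra that relates cocycles and multiderivations, for arbitrary coefficients.

**Lemma 1.** Let $N$ be an $A$-module.

(a) $\mathrm{Alt}(\delta\psi)=0$ for all $\psi\in\mathsf{Hoch}^m(A,N)$.

(b) If $\psi\in\mathsf{Hoch}^m(A,N)$, $m\ge1$, and $\delta\psi=0$, then $\mathrm{Alt}\,\psi$ is a multiderivation.

(c) Every multiderivation $D:A^m\to N$, $m\ge1$, satisfies $\delta D=0$.

**Proof.** On an ordered list $(u_1,\dots,u_{m+1})$, formula (1) for $\delta\psi$ has these terms: $u_1\psi(u_2,\dots,u_{m+1})$ with coefficient $1$; the term containing the product $u_iu_{i+1}$ with coefficient $(-1)^i$, for $1\le i\le m$; and $\psi(u_1,\dots,u_m)u_{m+1}$ with coefficient $(-1)^{m+1}$.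

(a) Sum $\mathrm{sgn}\cdot\delta\psi$ over all orderings of $m+1$ elements. The product terms cancel in pairs: transposing the two neighbors that are multiplied changes the sign of the ordering and, as $A$ is commutative, does not change the term. For the outer terms, compare the ordering $(u,w_1,\dots,w_m)$, with $u$ extracted in front, and the ordering $(w_1,\dots,w_m,u)$, with $u$ extracted at the end. The second ordering has relative sign $(-1)^m$ and its coefficient is $(-1)^{m+1}$. The total factor is $-1$, so the two terms cancel.

(b) This is the degree-$2$ computation done in general. Let $a,b,c_2,\dots,c_m\in A$. Sum $\mathrm{sgn}\cdot\delta\psi$ over all orderings of the list $(a,b,c_2,\dots,c_m)$ in which $a$ precedes $b$, with signs relative to the listed order. The sum is $0$ since $\delta\psi=0$. Its terms are as follows.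

- Products of two neighbors other than the pair $\{a,b\}$, namely of two $c$'s, of $a$ and a $c$, or of $b$ and a $c$, cancel under transposing the two neighbors. This transposition preserves the condition "$a$ before $b$".
- Terms in which some $c_j$ is extracted in front or at the end cancel as in (a), since moving $c_j$ from one end to the other preserves the condition.
- If $a$ is extracted in front, the remaining $m$ elements $b,c_2,\dots,c_m$ occur in arbitrary order, with their own sign. The contribution is $m!\,a\,(\mathrm{Alt}\,\psi)(b,c_2,\dots,c_m)$. The element $b$ is never first.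
- If $b$ is extracted at the end, the remaining elements $a,c_2,\dots,c_m$ occur in arbitrary order. The ordering $(a,c_2,\dots,c_m,b)$ has sign $(-1)^{m-1}$ and the coefficient is $(-1)^{m+1}$, so the contribution is $m!\,b\,(\mathrm{Alt}\,\psi)(a,c_2,\dots,c_m)$. The element $a$ is never last.
- If $a,b$ stand in the neighboring places $i,i+1$ and are multiplied, the coefficient is $(-1)^i$. The sign of the ordering is $\mathrm{sgn}\,\tau$, where $\tau$ is the permutation of the $c$'s, because moving the pair past one element is an even permutation. The corresponding ordering of $(ab,c_2,\dots,c_m)$, with $ab$ in place $i$, has sign $(-1)^{i-1}\mathrm{sgn}\,\tau$. So the contribution is $-m!\,(\mathrm{Alt}\,\psi)(ab,c_2,\dots,c_m)$.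

Hence $(\mathrm{Alt}\,\psi)(ab,c_2,\dots)=a(\mathrm{Alt}\,\psi)(b,c_2,\dots)+b(\mathrm{Alt}\,\psi)(a,c_2,\dots)$. Since $\mathrm{Alt}\,\psi$ is alternating, the same holds in every argument.

(c) Put $G_j=a_jD(a_0,\dots,\widehat{a_j},\dots,a_m)$. The derivation rule gives $D(a_0,\dots,a_{i-1}a_i,\dots,a_m)=G_{i-1}+G_i$. Hence
$$\delta D(a_0,\dots,a_m)=G_0+\sum_{i=1}^m(-1)^i(G_{i-1}+G_i)+(-1)^{m+1}G_m .$$
The sum telescopes to $-G_0+(-1)^mG_m$, so the total is $0$. $\square$

**Step 2.** This step shows that a multiderivation with values in smooth functions is determined by its values on coordinates. We need it for functions on an open subset $O$, because later $O$ will be $M$ minus a point.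

**Lemma 2.** Let $O\subseteq M$ be open and let $E:A^m\to\mathcal C^\infty(O)$ be a multiderivation, where $A$ acts on $\mathcal C^\infty(O)$ by restriction. Suppose $y_1,\dots,y_n\in A$ restrict to coordinates on an open set $O'\subseteq O$. Then on $O'$
$$E(f_1,\dots,f_m)=\sum_{i_1,\dots,i_m}E(y_{i_1},\dots,y_{i_m})\,\partial_{i_1}f_1\cdots\partial_{i_m}f_m .\tag{3}$$

**Proof.** Let $q\in O'$ and fix all arguments except the $j$-th. The map $v(f)=E(\dots,f,\dots)(q)$ is linear with $v(fg)=f(q)v(g)+g(q)v(f)$. We claim $v(f)=\sum_iv(y_i)\,\partial_if(q)$.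

First, $v(1)=2v(1)$, so $v$ kills constants. Second, $v$ is local: if $f=0$ near $q$, choose $\zeta\in A$ with $\zeta=1$ near $q$ and $\zeta f=0$. Then $f=(1-\zeta)f$ and $v(f)=(1-\zeta)(q)v(f)+f(q)v(1-\zeta)=0$. Third, by Hadamard's lemma $f-f(q)=\sum_i(y_i-y_i(q))g_i$ near $q$ with $g_i$ smooth and $g_i(q)=\partial_if(q)$. After multiplying by a cutoff we may take $g_i\in A$. Apply $v$: by the first two points, $v(f)=\sum_ig_i(q)v(y_i)$, as claimed.

Now apply the claim to the first argument, then to the second with $y_{i_1}$ in the first place, and so on. $\square$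

**Step 3.** This step proves Parts 1 and 2 of the Theorem.

We first show that the alternating multiderivations $A^k\to A$, $k\ge 1$, are exactly the maps $\mathrm{HKR}(P)$, with $P\in\Gamma(\Lambda^kTM)$ unique. By (2), $\mathrm{HKR}(P)$ is an alternating multiderivation. Near any $q\in M$ there are $y_i\in A$ that restrict to local coordinates (multiply coordinates by a cutoff). If $P=\sum_{i_1<\dots<i_k}P^{i_1\dots i_k}\,\partial_{i_1}\wedge\dots\wedge\partial_{i_k}$ there, then for $i_1<\dots<i_k$
$$\mathrm{HKR}(P)(y_{i_1},\dots,y_{i_k})=\tfrac1{k!}P^{i_1\dots i_k},\tag{4}$$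
since only $\sigma=\mathrm{id}$ in the term with the same indices contributes. So $\mathrm{HKR}(P)$ determines $P$, even locally. Conversely, let $E$ be an alternating multiderivation. Near $q$ put $P^{i_1\dots i_k}=k!\,E(y_{i_1},\dots,y_{i_k})$, a smooth function. Then locally
$$\mathrm{HKR}(P)(f_1,\dots,f_k)=\sum_{i_1<\dots<i_k}E(y_{i_1},\dots,y_{i_k})\sum_\sigma\mathrm{sgn}(\sigma)\,\partial_{i_{\sigma(1)}}f_1\cdots\partial_{i_{\sigma(k)}}f_k .$$
Since $E$ is alternating, this is the sum of $E(y_{j_1},\dots,y_{j_k})\,\partial_{j_1}f_1\cdots\partial_{j_k}f_k$ over all $(j_1,\dots,j_k)$, which equals $E(f_1,\dots,f_k)$ by Lemma 2 with $O=M$. On an overlap, two such local fields have the same HKR values on all of $A$, so by (4) they agree. They glue to a global $P$ with $\mathrm{HKR}(P)=E$.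

Part 1. For $k\ge1$, a cocycle $\varphi$ has $\mathrm{Alt}\,\varphi\in\mathrm{HKR}(\Gamma(\Lambda^kTM))$ by Lemma 1(b) and what was just shown, and a coboundary has $\mathrm{Alt}=0$ by Lemma 1(a). So $[\varphi]\mapsto\mathrm{Alt}\,\varphi$ is a well-defined linear map $\mathsf{HHoch}^k(A)\to\mathrm{HKR}(\Gamma(\Lambda^kTM))$; for $k=0$ it is the identity of $A$. It is the identity on HKR cocycles, because these are alternating. Hence HKR is injective on cohomology and $\mathsf{HHoch}^k(A)=\mathrm{HKR}(\Gamma(\Lambda^kTM))\oplus\ker(\mathrm{Alt})$.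

Part 2. $\mathsf{HHoch}^0(A)=A$ and $\mathsf{HHoch}^1(A)=\mathrm{Der}(A)=\mathrm{HKR}(\Gamma(TM))$ by the case $k=1$ above. $\square$

## The connecting map for functions with a singularity at one point

The task is now to find nonzero classes in $\ker(\mathrm{Alt})$. Fix a point $p$ in a component of $M$ of dimension $n\ge1$ and let
$$B=\mathcal C^\infty(M\setminus\{p\}).$$
Restriction gives $A\subset B$, because $p$ is not isolated. If $b\in B$ agrees on a punctured neighborhood of $p$ with a function smooth near $p$, then $b\in A$. Both $B$ and $B/A$ are $A$-modules. For example, for $M=\mathbb R$ and $p=0$ we have $1/x\in B\setminus A$, and $x\cdot[1/x]=[1]=0$ in $B/A$.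

Suppose we have a derivation $D:A\to B/A$. Choose an $\mathbb R$-linear section $s$ of $\pi:B\to B/A$ and form $\delta(sD)$. Since $\pi\,\delta(sD)=\delta D=0$, this $2$-cocycle takes values in $A$. When is it $\delta\psi$ with $\psi:A\to A$? Exactly when $sD-\psi$ is a derivation $A\to B$ for some such $\psi$, that is, when $D$ lifts to a derivation $A\to B$. By Lemma 2, a derivation $E:A\to B$ is near $p$ a vector field on the punctured neighborhood with components $E(y_i)$. If $D$ kills the coordinates, then $E(y_i)\in A$, so this vector field extends smoothly over $p$, and then $E$ maps $A$ to $A$ and $D=\pi E=0$.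

So it suffices to find a nonzero derivation $A\to B/A$ that kills the coordinates near $p$. Derivations into $A$ or $B$ cannot do this. The fraction field of formal power series does have many derivations that kill the coordinates. The plan is to embed this field, as an $A$-module, into $B/A$.

## A horn on which no non-flat function vanishes

Choose a chart $x=(x_1,\dots,x_n):U\to\mathbb R^n$ with $x(p)=0$ and with image containing the closed unit ball. Let
$$T:A\to\hat A:=\mathbb R[[x_1,\dots,x_n]]$$
be the Taylor expansion at $p$. It is an algebra map, and it is surjective by Borel's theorem and a cutoff. Let $I=\ker T$ be the ideal of functions flat at $p$; for instance, on $\mathbb R$ with $p=0$, the function $e^{-1/x^2}$, extended by $0$, is in $I$. All derivatives of a flat function are flat, hence $O(|x|^K)$ for every $K$. Finally put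
$$L=\mathrm{Frac}(\hat A),\qquad F=\mathbb R(x_1,\dots,x_n)\subset L ,$$
with $A$ acting on $L$ through $T$. Every element of $L$ is $Tg/Tf$ with $f,g\in A$, $Tf\ne0$.

How should $Tg/Tf$ give a class in $B/A$? Look first at $M=\mathbb R$, $p=0$. There $Tf\neq 0$ means $f=x^N\cdot(\text{unit})$ near $0$, and one might send $Tg/Tf$ to $[g/f]$, suitably cut off. But then $x\cdot x^{-1}=1$ goes to $[1]=0$, so the map is not injective. The remedy is to use only the side $x>0$: with $\theta=1$ for small $x>0$ and $\theta=0$ for $x<0$, send $Tg/Tf$ to $[\theta g/f]$. Now $1$ goes to $[\theta]\neq0$. And if $h$ is flat, then $\theta h/f$ is flat, so the class depends only on Taylor series.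

In dimension $2$ or more, the half-space is too large: $f=x_2$ is not flat, and it vanishes on the $x_1$-axis. A narrow region around the curve $x_2=x_1^2$ does not help, since $x_2-x_1^2$ vanishes on that curve. But around a curve $x_2=x_1^{\alpha}$ with $\alpha$ irrational, the monomials $x_1^{\beta_1}x_2^{\beta_2}\approx x_1^{\beta_1+\alpha\beta_2}$ all have different orders, so in any power series one monomial dominates. This is the region to use.

**Step 4.** This step constructs the region and its cutoff function. Put $\alpha_1=1$ and choose reals $\alpha_2,\dots,\alpha_n>1$ with $1,\alpha_2,\dots,\alpha_n$ linearly independent over $\mathbb Q$. (Choose any independent set containing $1$ and add integers.) For small $\varepsilon\in(0,\frac14)$ set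
$$W=\{x\in U:0<x_1\le2\varepsilon,\ \tfrac12x_1^{\alpha_i}\le x_i\le2x_1^{\alpha_i}\ (i\ge2)\},$$
$$W'=\{x\in U:0<x_1<\varepsilon,\ \tfrac34x_1^{\alpha_i}<x_i<\tfrac32x_1^{\alpha_i}\ (i\ge2)\}.$$
For $n=1$ the conditions with $i\ge2$ are void. Since $\alpha_i>1$ and $x_1<1$, we have $x_i\le2x_1$ on $W$, so
$$x_1\le|x|\le Cx_1\quad\text{on }W.\tag{5}$$
Take $\varepsilon$ so small that $W$ lies in the unit ball. In the chart, $W\cup\{p\}$ is the set $0\le x_1\le2\varepsilon$, $\frac12x_1^{\alpha_i}\le x_i\le2x_1^{\alpha_i}$, because $x_1=0$ forces $x_i=0$. This set is compact, so $W$ is closed in $M\setminus\{p\}$. Also $W'\subset W$, and $p\in\overline{W'}$ because of the points $(t,t^{\alpha_2},\dots,t^{\alpha_n})$ with $t\to0^+$.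

Choose $\chi\in\mathcal C_c^\infty((\frac12,2))$ with $\chi=1$ on $[\frac34,\frac32]$, and $\eta\in\mathcal C^\infty(\mathbb R)$ with $\eta=1$ on $(-\infty,\varepsilon]$ and $\eta=0$ on $[2\varepsilon,\infty)$. On the open set $\{x\in U:x_1>0\}\supset W$ put
$$\theta=\eta(x_1)\prod_{i\ge2}\chi(x_i/x_1^{\alpha_i}).$$
This is smooth there. It vanishes at points outside $W$, since there either $x_1>2\varepsilon$ or some $x_i/x_1^{\alpha_i}\notin[\frac12,2]$. On the open set $(M\setminus\{p\})\setminus W$ put $\theta=0$. The two definitions agree on the overlap, and the two open sets cover $M\setminus\{p\}$. So $\theta\in B$, with $\theta=0$ off $W$ and $\theta=1$ on $W'$. The derivatives of $x_i/x_1^{\alpha_i}$ are sums of terms that are bounded by powers $x_1^{-N}$ on $W$. By the chain rule, for each $\gamma$ there are $C_\gamma,N_\gamma$ with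
$$|\partial^\gamma\theta|\le C_\gamma x_1^{-N_\gamma}\quad\text{on }W.\tag{6}$$

**Step 5.** This step shows that a non-flat function has a lower bound on the horn. It is the point where the irrational exponents are used.

**Lemma 3.** If $f\in A$ and $Tf\ne0$, there are $c,r,N>0$ with $|f|\ge c\,x_1^N$ on $W\cap\{x_1<r\}$.

**Proof.** Let $Tf=\sum_\beta a_\beta x^\beta$ and $\langle\alpha,\beta\rangle=\sum_i\alpha_i\beta_i\ge|\beta|$. By independence over $\mathbb Q$ the numbers $\langle\alpha,\beta\rangle$ are pairwise distinct, and only finitely many lie below any given bound. So there is a unique $\beta^*$ that minimizes $\langle\alpha,\beta\rangle$ among the $\beta$ with $a_\beta\ne0$. Let $N_0=\langle\alpha,\beta^*\rangle$ and let $N'>N_0$ be an integer; then $|\beta^*|\le N_0<N'$. By Taylor's formula and (5),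
$$f=\sum_{|\beta|<N'}a_\beta x^\beta+R,\qquad|R|\le C_1|x|^{N'}\le C_2x_1^{N'}\quad\text{on }W.$$
On $W$ we have $2^{-|\beta|}x_1^{\langle\alpha,\beta\rangle}\le x^\beta\le2^{|\beta|}x_1^{\langle\alpha,\beta\rangle}$. The finitely many $\beta\ne\beta^*$ with $|\beta|<N'$ and $a_\beta\ne0$ satisfy $\langle\alpha,\beta\rangle>N_0$. Let $\kappa>0$ be the smallest of $N'-N_0$ and the differences $\langle\alpha,\beta\rangle-N_0$ for these $\beta$. Since $x_1<1$ on $W$,
$$|f|\ge|a_{\beta^*}|\,2^{-|\beta^*|}x_1^{N_0}-C_3x_1^{N_0+\kappa}\quad\text{on }W.$$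
For small $x_1$ this is at least a positive multiple of $x_1^{N_0}\ge x_1^{N_0+1}$. Take $N=N_0+1$. $\square$

**Step 6.** This step gives a meaning to "$\theta g/f$" as an element of $B$. Let $f\in A$ with $Tf\ne0$. Call $\rho\in A$ admissible for $f$ if $\rho=1$ near $p$ and $f$ has no zero on
$$K_\rho:=W\cap\mathrm{supp}\,\rho .$$
By Lemma 3, any $\rho$ that equals $1$ near $p$ and is supported in a small enough ball around $p$ is admissible. The set $K_\rho$ is closed in $M\setminus\{p\}$, and $\rho\theta=0$ off $K_\rho$. For $g\in A$, take the function $\rho\theta g/f$ on the open set $\{f\ne0\}\setminus\{p\}\supset K_\rho$ and the function $0$ on the open set $(M\setminus\{p\})\setminus K_\rho$. They agree on the overlap, and the two sets cover $M\setminus\{p\}$. So they define an element of $B$, again written $\rho\theta g/f$.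

As an example, take $n=1$, $M=\mathbb R$, $p=0$ and $f=x(1-x)$. Then $W=(0,2\varepsilon]$ with $2\varepsilon<\frac12$, so $f$ has no zero on $W$ and every $\rho$ with $\rho=1$ near $0$ is admissible. In general $f$ may have zeros on $W$ away from $p$, and $\rho$ is there to avoid them.

**Step 7.** This step shows that flat numerators do not matter.

**Lemma 4.** If $h\in I$, $Tf\ne0$ and $\rho$ is admissible for $f$, then $u:=\rho\theta h/f\in A$.

**Proof.** We estimate $\partial^\gamma u$ near $p$. Off $W$ it vanishes, since $u=0$ on the open complement of $W$ in $M\setminus\{p\}$. At points of $W$ near $p$ it is a finite sum of products of derivatives of $\rho,\theta,h,f$ and a power of $1/f$, with a derivative of $h$ in each summand. Derivatives of $\rho$ and $f$ are bounded near $p$. Derivatives of $\theta$ and powers of $1/f$ are $O(x_1^{-N})$ on $W$ near $p$ for some $N$, by (6) and Lemma 3. Derivatives of $h$ are $O(|x|^K)$ for all $K$. By (5), $x_1^{-N}\le C^N|x|^{-N}$ on $W$. So every $\partial^\gamma u$ is $O(|x|^K)$ for every $K$.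

Let $u_\gamma$ be $\partial^\gamma u$ extended by $0$ at $p$. It is continuous. Off $p$ we have $\partial_iu_\gamma=u_{\gamma+e_i}$. At $p$ the difference quotients of $u_\gamma$ tend to $0$, because $u_\gamma=O(|x|^2)$; so $\partial_iu_\gamma(p)=0=u_{\gamma+e_i}(p)$. By induction $u_0$ has continuous partial derivatives of all orders, so $u$ extends smoothly over $p$. $\square$

**Step 8.** This step is the embedding.

**Lemma 5.** The map $\Theta:L\to B/A$, $\Theta(Tg/Tf)=[\rho\theta g/f]$ with $\rho$ admissible for $f$, is a well-defined injective $A$-linear map.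

**Proof.** Well defined: if $\rho_1,\rho_2$ are admissible for $f$, then $\rho_1\theta g/f-\rho_2\theta g/f$ vanishes near $p$, because $\rho_1=\rho_2=1$ there; hence it lies in $A$. Now let $Tg/Tf=Tg'/Tf'$. Then $h:=gf'-g'f\in I$. Since $\hat A$ is a domain, $T(ff')\ne0$. A $\rho$ admissible for $ff'$ is admissible for $f$ and for $f'$. With such a $\rho$,
$$\rho\theta g/f-\rho\theta g'/f'=\rho\theta h/(ff')\in A$$
by Lemma 4.

Linear: for $\rho$ admissible for $ff'$, $\rho\theta g/f+\rho\theta g'/f'=\rho\theta(gf'+g'f)/(ff')$, and $Tg/Tf+Tg'/Tf'=T(gf'+g'f)/T(ff')$. So $\Theta$ is additive. For $a\in A$, $a\cdot\rho\theta g/f=\rho\theta(ag)/f$ and $T(ag)/Tf=Ta\cdot Tg/Tf$. So $\Theta$ is $A$-linear.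

Injective: suppose $v=\rho\theta g/f$ extends to an element of $A$. Near $p$, $v=0$ on the open set $\{x_1<0\}$, which has $p$ in its closure. By continuity all derivatives of $v$ vanish at $p$, so $v\in I$. On $W'$ near $p$ we have $\rho=\theta=1$, hence $g=fv$. So $g=O(|x|^K)=O(x_1^K)$ on $W'$ near $p$ for all $K$. If $Tg\ne0$, Lemma 3 would give $|g|\ge c\,x_1^N$ on $W\supset W'$ near $p$, for some $c,N>0$. As $W'$ accumulates at $p$, taking $K>N$ gives a contradiction. So $Tg=0$. $\square$

## Derivations of $\mathrm{Frac}\,\mathbb R[[x_1,\dots,x_n]]$ that kill the coordinates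

Recall that for a field extension $L/F$ the $L$-vector space $\Omega_{L/F}$ of Kähler differentials carries the universal $F$-derivation $d:L\to\Omega_{L/F}$: composition with $d$ identifies $\mathrm{Hom}_L(\Omega_{L/F},N)$ with the $F$-derivations $L\to N$, for every $L$-vector space $N$. Since $\Omega_{L/F}$ is spanned by the elements $du$, $u\in L$, and $d$ vanishes on $F$, elements of $F$ contribute nothing. For $L=F(t)$ with $t$ transcendental, $\Omega_{L/F}=L\,dt$. Recall also that in a separable algebraic extension $K\subset L$, every derivation $K\to N$ extends uniquely to $L$; in characteristic $0$ every algebraic extension is separable.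

As an example take $n=1$, $L=\mathbb R((x))$, $F=\mathbb R(x)$. The series $e^x$ is transcendental over $F$ (this is part of the next proof), so it belongs to a transcendence basis. Hence there is an $F$-derivation of $L$ with $x\mapsto0$ and $e^x\mapsto1$. It is very different from $d/dx$.

**Step 9.** This step counts such derivations, and their multilinear analogues.

**Lemma 6.** $L$ has transcendence degree at least $\mathfrak c$ over $F$. For every $m\ge1$ the real vector space $V_m:=\mathrm{Hom}_L(\Lambda^m_L\Omega_{L/F},L)$ has dimension at least $2^{\mathfrak c}$.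

**Proof.** Let $H$ be a basis of $\mathbb R$ over $\mathbb Q$; $|H|=\mathfrak c$. We claim that the series $e^{\lambda x_1}$, $\lambda\in H$, are algebraically independent over $F$. A monomial $\prod(e^{\lambda x_1})^{m_\lambda}$ equals $e^{\mu x_1}$ with $\mu=\sum m_\lambda\lambda$, and distinct monomials give distinct $\mu$ by independence over $\mathbb Q$. So after clearing denominators a nontrivial algebraic relation reads
$$\sum_\mu p_\mu\,e^{\mu x_1}=0,$$
a finite sum over distinct real $\mu$, with $p_\mu\in\mathbb R[x_1,\dots,x_n]$ not all zero. Compare the coefficients of a suitable monomial in $x_2,\dots,x_n$: we may take $p_\mu\in\mathbb R[x_1]$, not all zero. This is an identity between Taylor series of entire functions, hence an identity of functions of $x_1$. Divide by $e^{\mu x_1}$ for the largest $\mu$ with $p_\mu\ne0$ and let $x_1\to+\infty$. All other terms tend to $0$, so $p_\mu(x_1)\to0$, and a polynomial with this property is $0$. This contradicts $p_\mu\neq 0$.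

Extend to a transcendence basis $(t_j)_{j\in J}$ of $L/F$; so $|J|\ge\mathfrak c$. We show that $(dt_j)$ is an $L$-basis of $\Omega_{L/F}$. Let $N$ be an $L$-vector space. An $F$-derivation $F(t_j:j\in J)\to N$ is determined by its values on the $t_j$, which may be chosen arbitrarily. It extends uniquely to $L$, which is algebraic over $F(t_j:j\in J)$. So $\mathrm{Hom}_L(\Omega_{L/F},N)\cong N^J$ via the values on the $dt_j$, naturally in $N$, which says that $(dt_j)$ is a basis.

Hence $\Lambda^m_L\Omega_{L/F}$ has an $L$-basis indexed by the $m$-element subsets of $J$, of cardinality at least $\mathfrak c$. A linear map to $L$ can be prescribed freely on a basis, and $|L|\ge\mathfrak c$, so $|V_m|\ge\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$. A real vector space of dimension $d\ge1$ has cardinality $\max(d,\mathfrak c)$, since its elements are finite linear combinations of basis vectors. As $2^{\mathfrak c}>\mathfrak c$, we get $\dim_{\mathbb R}V_m\ge2^{\mathfrak c}$. $\square$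

**Step 10.** This step transports these maps to $A$. For $\omega\in V_m$ define
$$D_\omega:A^m\to B/A,\qquad D_\omega(f_1,\dots,f_m)=\Theta\big(\omega(d(Tf_1)\wedge\dots\wedge d(Tf_m))\big).\tag{7}$$
It depends linearly on $\omega$ and has three properties.

(i) $D_\omega$ is an alternating multiderivation. Indeed $T$ is an algebra map, so $f\mapsto d(Tf)$ is a derivation for the action of $A$ through $T$, and $\omega$ is $L$-linear and $\Theta$ is $A$-linear.

(ii) $D_\omega(f_1,\dots,f_m)=0$ if some $Tf_i\in F$, because then $d(Tf_i)=0$.

(iii) If $\omega\ne0$, then $D_\omega\ne0$. Indeed $d(u/v)=(v\,du-u\,dv)/v^2$, so the elements $du$ with $u\in\hat A=T(A)$ span $\Omega_{L/F}$ over $L$. Hence $\omega$ is nonzero on some $d(Tf_1)\wedge\dots\wedge d(Tf_m)$, and $\Theta$ is injective.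

## The classes of $\delta(s\circ D_\omega)$ are independent modulo HKR

**Step 11.** This step defines the exotic cocycles. Let $\pi:B\to B/A$ be the projection and $s:B/A\to B$ an $\mathbb R$-linear section. Put $\tilde D_\omega=s\circ D_\omega:A^m\to B$, which is multilinear and alternating, and
$$\varphi_\omega:=\delta\tilde D_\omega\in\mathsf{Hoch}^{m+1}(A,B).\tag{8}$$
Since $\pi$ is $A$-linear, $\pi\varphi_\omega=\delta(\pi\tilde D_\omega)=\delta D_\omega=0$ by Lemma 1(c). So $\varphi_\omega$ takes values in $A$. As $\delta\varphi_\omega=0$ and $A\subset B$, it is a cocycle in $\mathsf{Hoch}^{m+1}(A)$. It depends linearly on $\omega$. It is a coboundary with coefficients in $B$; the point is that it is not one with coefficients in $A$.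

**Step 12.** This step shows that the classes are independent, even modulo the image of HKR. It is the argument of the section on the connecting map, with $m$ arguments.

**Claim.** If $\varphi_\omega=\mathrm{HKR}(P)+\delta\psi$ with $P\in\Gamma(\Lambda^{m+1}TM)$ and $\psi\in\mathsf{Hoch}^m(A)$, then $P=0$ and $\omega=0$.

**Proof.** Apply $\mathrm{Alt}$ in $\mathsf{Hoch}^{m+1}(A,B)$. By Lemma 1(a), $\mathrm{Alt}\,\varphi_\omega=\mathrm{Alt}\,\delta\tilde D_\omega=0$ and $\mathrm{Alt}\,\delta\psi=0$. As $\mathrm{HKR}(P)$ is alternating, $\mathrm{HKR}(P)=0$, and $P=0$ by Step 3.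

Now $\delta(\tilde D_\omega-\psi)=0$ in $\mathsf{Hoch}^{m+1}(A,B)$. By Lemma 1(b),
$$E:=\mathrm{Alt}(\tilde D_\omega-\psi)=\tilde D_\omega-\mathrm{Alt}\,\psi:A^m\to B$$
is a multiderivation. Choose $y_i\in A$ with $y_i=x_i$ on an open neighborhood $U_0\subset U$ of $p$. Since $Ty_i=x_i\in F$, property (ii) gives $D_\omega(y_{i_1},\dots,y_{i_m})=0$. So $\tilde D_\omega(y_{i_1},\dots,y_{i_m})=s(0)=0$, and
$$E(y_{i_1},\dots,y_{i_m})=-(\mathrm{Alt}\,\psi)(y_{i_1},\dots,y_{i_m})\in A.$$
Apply Lemma 2 with $O=M\setminus\{p\}$ and $O'=U_0\setminus\{p\}$. For all $f_1,\dots,f_m\in A$, formula (3) on $U_0\setminus\{p\}$ has coefficients in $A$ and factors $\partial_if_j$ smooth on $U_0$. So $E(f_1,\dots,f_m)$ agrees on $U_0\setminus\{p\}$ with a function smooth on $U_0$, which means $E(f_1,\dots,f_m)\in A$. Hence $\tilde D_\omega=E+\mathrm{Alt}\,\psi$ has values in $A$, that is, $D_\omega=\pi\tilde D_\omega=0$. By property (iii), $\omega=0$. $\square$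

So for every $m\ge1$ the map
$$V_m\to\mathsf{HHoch}^{m+1}(A)/\mathrm{HKR}(\Gamma(\Lambda^{m+1}TM)),\qquad\omega\mapsto[\varphi_\omega],\tag{9}$$
is linear and injective. By Lemma 6, the cokernel of HKR in each degree $k=m+1\ge2$ has dimension at least $2^{\mathfrak c}$. In particular HKR is not surjective in any degree $k\ge2$, and it is not a quasi-isomorphism.

## Counting cochains

**Step 13.** This step gives the upper bounds and finishes the Theorem. A continuous function on $M$ is determined by its values on a countable dense set, so $|A|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and the constants give $|A|=\mathfrak c$. Let $k\ge2$. The number of all maps $A^k\to A$ is $\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$, so $|\mathsf{Hoch}^k(A)|\le2^{\mathfrak c}$ and $\dim\mathsf{HHoch}^k(A)\le2^{\mathfrak c}$. The cokernel of HKR is a quotient of $\mathsf{HHoch}^k(A)$ of dimension at least $2^{\mathfrak c}$. So both the cokernel and $\mathsf{HHoch}^k(A)$ have dimension exactly $2^{\mathfrak c}$. This proves Part 3.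

In the same way a section of $\Lambda^kTM$ is determined by its values on a countable dense set, and the total space has cardinality at most $\mathfrak c$. So $|\Gamma(\Lambda^kTM)|\le\mathfrak c$, and $\dim\Gamma(\Lambda^kTM)\le\mathfrak c<2^{\mathfrak c}=\dim\mathsf{HHoch}^k(A)$. Thus the graded vector spaces $\mathcal V^\bullet(M)$ and $\mathsf{HHoch}^\bullet(A)$ are not isomorphic by any map. Complexes joined by a zigzag of quasi-isomorphisms have isomorphic cohomology, so $(\mathcal V^\bullet(M),0)$ and $\mathsf{Hoch}^\bullet(A)$ are not quasi-isomorphic by any zigzag. This completes the proof of the Theorem. $\blacksquare$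

## The topological subcomplex, and a commutative extension that does not split

By the quoted result, the cohomology of $\mathsf{Hoch}^\bullet_{\mathsf{top}}(A)$ is isomorphic to $\mathcal V^\bullet(M)$, of dimension at most $\mathfrak c$ in each degree. So the inclusion $\mathsf{Hoch}_{\mathsf{top}}^\bullet(A)\subset\mathsf{Hoch}^\bullet(A)$ is not a quasi-isomorphism either: the two cohomologies have different dimensions in each degree $k\ge2$.

For $m=1$ and $0\ne\omega\in V_1$ the class can be seen concretely. The cocycle
$$\varphi_\omega(f,g)=f\tilde D_\omega(g)-\tilde D_\omega(fg)+\tilde D_\omega(f)g$$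
is symmetric, as the discussion of degree $2$ predicted. Put
$$\mathcal E_\omega=\{f+\epsilon b:f\in A,\ b\in B,\ \pi(b)=D_\omega(f)\}\subset B[\epsilon]/(\epsilon^2).$$
It is closed under products: $(f+\epsilon b)(f'+\epsilon b')=ff'+\epsilon(fb'+f'b)$, and $\pi(fb'+f'b)=fD_\omega(f')+f'D_\omega(f)=D_\omega(ff')$. The projection $f+\epsilon b\mapsto f$ onto $A$ is surjective because $\pi$ is, and its kernel is $\{\epsilon b:b\in A\}$. So we have a square-zero extension of commutative $\mathbb R$-algebras
$$0\to A\to\mathcal E_\omega\to A\to0 .$$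
It has no multiplicative $\mathbb R$-linear splitting. Such a splitting $f\mapsto f+\epsilon\Delta(f)$ would give a derivation $\Delta:A\to B$ with $\pi\Delta=D_\omega$. Then $\psi=\tilde D_\omega-\Delta$ would be $A$-valued, with $\delta\psi=\varphi_\omega-\delta\Delta=\varphi_\omega$, and the Claim would give $\omega=0$.
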